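# Direct limits of products of $(\mathbb Z/n\mathbb Z)\cup\{0\}$ as retracts of directed unions

## 1. Boxes, retracts, direct limits and directed unions

All monoids are commutative and written additively, and all morphisms are monoid homomorphisms. The neutral element of a general monoid is $0$. For an integer $n\ge 1$ we write $nx$ for the $n$-fold sum of $x$, and $0x=0$. An element $e$ is *idempotent* if $e+e=e$. A *semilattice* is a monoid in which every element is idempotent.

**Definition (adjoining a neutral element).** Let $C$ be an abelian group with zero $0_C$. Then $C^{o}:=C\sqcup\{o\}$ is the monoid in which $o$ is a new neutral element and the elements of $C$ are added as in $C$.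

So $o+c=c$ for all $c\in C$. In particular $o+0_C=0_C$: the old zero $0_C$ is an idempotent different from $o$. A sum lies in $C$ as soon as one of its summands does, so
$$x+y=o\iff x=y=o\qquad(x,y\in C^{o}).\tag{1}$$
When $C=\mathbb Z/n\mathbb Z$ this is the monoid $(\mathbb Z/n\mathbb Z)\cup\{0\}$ of the title, with the adjoined element renamed $o$. It is a semilattice of groups, as in Goodearl–Pardo–Wehrung.

*Example.* If $C$ is trivial, then $C^{o}=\{o,0_C\}$ is isomorphic to the semilattice $\mathbf 2=\{0,1\}$ under join, with $o\mapsto 0$ and $0_C\mapsto 1$. If $C=\mathbb Z/2\mathbb Z$, then $C^{o}$ has three elements, and it is not a semilattice because the element $c\neq 0_C$ of $C$ has $c+c=0_C\ne c$.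

**Definition (the groups $C_n$, $T$ and the monoid $U$).** Fix a nonempty set $S$ of positive integers that is *directed under divisibility*: any two elements of $S$ divide a common element of $S$. Put $C_n:=\frac1n\mathbb Z/\mathbb Z\cong\mathbb Z/n\mathbb Z$, a subgroup of $\mathbb Q/\mathbb Z$, and
$$T:=\bigcup_{n\in S}C_n,\qquad U:=T^{o}.$$

If $m$ divides $n$, then $C_m\subseteq C_n$; since $S$ is directed, $T$ is a subgroup of $\mathbb Q/\mathbb Z$. All the groups $C_n$ have the same zero, written $0_T$, and we regard $C_n^{o}$ as a submonoid of $U$ for $n\in S$.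

*Example.* For $S=\mathbb Z_{>0}$ we get $T=\mathbb Q/\mathbb Z$ and $U=(\mathbb Q/\mathbb Z)^{o}$. For $S=\{1\}$ we get $U=\{o,0_T\}\cong\mathbf 2$.

**Definition (box).** An *$S$-box* is a monoid isomorphic to a finite product $\prod_{j=1}^kC_{n_j}^{o}$ with all $n_j\in S$. The case $k=0$, the trivial monoid, is allowed.

A box $\prod_{j=1}^kC_{n_j}^{o}$ is finite with $\prod_j(n_j+1)$ elements, and it is a submonoid of $U^k$.

*Example.* $C_2^{o}\times C_3^{o}$ is a box with $12$ elements (for $S=\mathbb Z_{>0}$). Its idempotents are the four pairs with entries in $\{o,0_T\}$.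

**Definition (retract).** A monoid $M$ is a *retract* of $N$ if there are homomorphisms $f:M\to N$ and $g:N\to M$ with $gf=\mathrm{id}_M$.

*Example.* The three-element chain $\{0<1<2\}$ under join is a retract of $\mathbf 2^2$. Take $f(0)=(0,0)$, $f(1)=(1,0)$, $f(2)=(1,1)$, and $g(0,0)=0$, $g(1,0)=1$, $g(0,1)=g(1,1)=2$. The only sum for $g$ that needs a look is $(1,0)+(0,1)=(1,1)$, and indeed $1\vee2=2$. In turn $\mathbf 2\cong\{o,0_T\}$ is a retract of $C_n^{o}$ through the map $o\mapsto o$, $c\mapsto 0_T$ for $c\in C_n$.

**Definition (direct limit, directed union).** A *direct system* is a family of monoids $A_i$, indexed by a nonempty directed partially ordered set, with homomorphisms $\varphi_{ij}:A_i\to A_j$ for $i\le j$ such that $\varphi_{ii}=\mathrm{id}$ and $\varphi_{jk}\varphi_{ij}=\varphi_{ik}$. A monoid $M$ with homomorphisms $\varphi_i:A_i\to M$ satisfying $\varphi_j\varphi_{ij}=\varphi_i$ is the *direct limit* exactly when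

* (D1) every element of $M$ has the form $\varphi_i(a)$ for some $i$ and some $a\in A_i$;
* (D2) if $\varphi_i(a)=\varphi_i(a')$ with $a,a'\in A_i$, then $\varphi_{ij}(a)=\varphi_{ij}(a')$ for some $j\ge i$.

A *directed union* is the case in which the $A_i$ are submonoids of $M$ that cover $M$, any two of them are contained in a third, and the maps are inclusions.

*Example.* $U$ is the directed union of the boxes $C_n^{o}$, $n\in S$. For a direct limit whose maps are not injective, let $e=fg:\mathbf 2^2\to\mathbf 2^2$ with $f,g$ as in the chain example; so $e$ fixes $(0,0),(1,0),(1,1)$ and sends $(0,1)$ to $(1,1)$. Since $e^2=e$, in the sequence $\mathbf 2^2\xrightarrow{e}\mathbf 2^2\xrightarrow{e}\cdots$ two elements of one stage become equal later if and only if $e$ takes the same value on them. The limit is therefore $e(\mathbf 2^2)=\{(0,0),(1,0),(1,1)\}$, the three-element chain.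

**Definition (the classes).** $\mathcal R_S$ (resp. $\mathcal R_S^*$) is the class of direct limits (resp. directed unions) of $S$-boxes. For $S=\mathbb Z_{>0}$ we write $\mathcal R_{\mathrm{ep}}$ and $\mathcal R_{\mathrm{ep}}^*$.

*Example.* $U\in\mathcal R_S^*$, and the three-element chain is in $\mathcal R_{\mathrm{ep}}$, by the previous example and $\mathbf 2\cong C_1^{o}$.

## 2. Is every direct limit of boxes a retract of a directed union of boxes?

Trivially $\mathcal R_S^*\subseteq\mathcal R_S$. A directed union of boxes is a much more concrete object than a direct limit of boxes: every finite subset sits inside a honest box. The following question comes from Friedrich Wehrung, "Distributive semilattices as retracts of ultraboolean ones; functorial inverses without adjunction", arXiv:math/0409263 (2004).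

*Is every member of $\mathcal R_{\mathrm{ep}}$ a retract of some member of $\mathcal R_{\mathrm{ep}}^*$?*

The answer is yes. Let us first see the smallest cases.

The three-element chain is in $\mathcal R_{\mathrm{ep}}$. It is not in $\mathcal R^*_{\mathrm{ep}}$: if a finite monoid is a directed union of boxes, then one of these boxes contains all its elements, so the monoid is a box; and a box with three elements has $\prod_j(n_j+1)=3$ with every factor at least $2$, so it is $C_2^{o}$, which is not a semilattice. But the chain is a retract of the box $\mathbf 2^2$. So the word "retract" matters, and in this case it suffices.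

Now let $M\in\mathcal R_{\mathrm{ep}}$ be any *finite* monoid, say the direct limit of boxes $A_i$ with limit maps $\varphi_i$. By (D1) and directedness we can choose one index $i$ and lifts $t_x\in A_i$ of all $x\in M$. The equations $t_x+t_y=t_{x+y}$ and $t_0=0$ need not hold in $A_i$, but their two sides have the same image in $M$. There are finitely many of them, so by (D2) all hold after applying one $\varphi_{ij}$. Then $\psi(x):=\varphi_{ij}(t_x)$ is a homomorphism $M\to A_j$ with $\varphi_j\psi=\mathrm{id}_M$, and $M$ is a retract of the box $A_j$.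

So the question is about infinite $M$, where we can lift only one finite piece at a time.

## 3. Lifting finite pieces, and two obstructions to extending the lifts

Let $S=\mathbb Z_{>0}$ and $M\in\mathcal R_{\mathrm{ep}}$. Every $x\in M$ satisfies $(n+1)x=x$ for some $n\ge1$, because it comes from an element of a box. Hence a finite set $X=\{x_1,\dots,x_r\}$ generates a *finite* submonoid: its elements are sums $\sum m_ix_i$, and each $m_i$ may be taken in $\{0,\dots,n_i\}$ if $(n_i+1)x_i=x_i$. The argument of Section 2, applied to a finite submonoid $F\supseteq X$ in place of $M$, gives a box $A$ and homomorphisms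
$$F\xrightarrow{\ \psi\ }A\xrightarrow{\ \pi\ }M,\qquad \pi\psi(x)=x\quad(x\in F).$$

A sensible plan is to put all these boxes together. *Suppose* that for every finite $X\subseteq M$ the map $\psi$ could be extended to a homomorphism $h_X:M\to A_X$ on all of $M$. Map $M$ into $M\times\prod_XA_X$ by $f(x)=(x,(h_X(x))_X)$; projection to $M$ is a retraction. And $f(X)$ lies in a copy of the box $A_X$, namely the set of all points with $M$-coordinate $\pi_X(y)$, $X$-coordinate $y$, and $Y$-coordinate $h_Y(\pi_X(y))$ for $Y\neq X$, where $y$ runs over $A_X$. Indeed, for $x\in X$ and $y=h_X(x)$ we have $\pi_X(y)=x$, so this point is $f(x)$. The copy is isomorphic to $A_X$ because $y$ can be read off from the $X$-coordinate.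

This trick is good and we shall keep it. The plan breaks at the supposition, for two separate reasons.

**First obstruction: boxes are too small as targets.** Let $M=U=(\mathbb Q/\mathbb Z)^{o}$ and $X=\{0_T,\tfrac12\}$. We claim that every homomorphism $h$ from $U$ to a box takes the same value at $0_T$ and $\tfrac12$. Then no box $A$ with $\pi:A\to M$ can satisfy $\pi h(x)=x$ on $X$. To prove the claim, take a component $\chi:U\to C_m^{o}$ of $h$. If $\chi(0_T)=o$, then for $t\in T$ with $nt=0_T$, $n\ge1$, we get $n\chi(t)=o$, so $\chi(t)=o$ by (1); thus $\chi(0_T)=\chi(\tfrac12)$. If $\chi(0_T)\ne o$, then $\chi(t)\neq o$ for all $t\in T$, since $\chi(t)=o$ would give $\chi(0_T)=n\chi(t)=o$. So $\chi$ restricts to a map $T\to C_m$ that preserves sums, that is, to a group homomorphism. Every $t\in T$ is $mt'$ for some $t'\in T$, so $\chi(t)=m\chi(t')=0_T$.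

The cure suggests itself: the divisible group $\mathbb Q/\mathbb Z$ receives extensions of homomorphisms, so we extend $\psi$ to a map into $U^k\supseteq A$ instead of a map into $A$.

**Second obstruction: the finite submonoid $F$ cannot be arbitrary.** Let
$$L:=\{0\}\cup\{[c,i]:c\in C_2,\ i\in\{1,2\}\},\qquad [c,i]+[d,j]=[c+d,\max(i,j)],$$
with $0$ neutral. This $L$ is a retract of the box $C_2^{o}\times C_1^{o}$. The embedding sends $0\mapsto(o,o)$, $[c,1]\mapsto(c,o)$, $[c,2]\mapsto(c,0_T)$. The retraction sends these back and $(o,0_T)\mapsto[0_T,2]$; it is a homomorphism because $(o,0_T)+(c,o)=(c,0_T)$ matches $[0_T,2]+[c,1]=[c,2]$, and $(o,0_T)$ added to $(c,0_T)$ or to itself changes nothing, as does $[0_T,2]$ added to $[c,2]$ or to itself. Consider the submonoid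
$$F=\{0,\ [0_T,1],\ [0_T,2],\ [\tfrac12,2]\}$$
and the map $\chi:F\to C_2^{o}$ with $\chi(0)=\chi([0_T,1])=o$ and $\chi([c,2])=c$. It is a homomorphism, since $[0_T,1]+[c,2]=[c,2]$. But it has no extension $\chi':L\to U$. For $y=[\tfrac12,1]$ we have $2y=[0_T,1]$, so $2\chi'(y)=o$ and $\chi'(y)=o$. Then $y+[0_T,2]=[\tfrac12,2]$ forces $o+0_T=\tfrac12$, which is false.

Such a $\chi$ can occur in a lift: add it as one more component to the restriction to $F$ of the embedding $L\to C_2^{o}\times C_1^{o}$ and let $\pi$ ignore that component. The trouble is that $F$ misses the element $y$, which has the same "group part" $\tfrac12$ as an element of $F$ and lies over an idempotent $[0_T,1]$ of $F$. If $F$ contained $y$, then $\chi$ could not have been defined on $F$. So the cure is to choose $F$ *saturated*: it must contain everything whose idempotent part and whose group part already occur. We now make these two parts precise.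

## 4. Idempotent parts, the class $\mathcal P_S$, and the theorem

**Definition (periodic monoid and $\varepsilon$).** A monoid $M$ is *periodic* here if every $x\in M$ satisfies $(n+1)x=x$ for some $n\ge1$. Then $\varepsilon(x):=nx$ for any such $n$.

**Lemma 1.** In a periodic monoid, $\varepsilon(x)$ is a well-defined idempotent, $x+\varepsilon(x)=x$, and $\varepsilon(x+y)=\varepsilon(x)+\varepsilon(y)$. If $(n+1)x=x$, then $(kn+1)x=x$ for all $k\ge1$. Homomorphisms between periodic monoids preserve $\varepsilon$.

*Proof.* Let $(n+1)x=x$. Adding $nx$ to $x$ gives back $x$; doing so $k$ times gives $(kn+1)x=x$. The element $nx$ is idempotent because $2nx=(n-1)x+(n+1)x=(n-1)x+x=nx$. If also $(n'+1)x=x$, then $nx=n'(nx)$ and $n'x=n(n'x)$, since a positive multiple of an idempotent is that idempotent; so $nx=n'nx=n'x$. The equation $x+\varepsilon(x)=x$ is $(n+1)x=x$. If $(n+1)x=x$ and $(n'+1)y=y$, then $q=nn'$ satisfies $(q+1)x=x$ and $(q+1)y=y$, hence $(q+1)(x+y)=x+y$ and $\varepsilon(x+y)=q(x+y)=\varepsilon(x)+\varepsilon(y)$. Finally, a homomorphism $\varphi$ carries $(n+1)x=x$ to $(n+1)\varphi(x)=\varphi(x)$,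 so $\varepsilon(\varphi(x))=n\varphi(x)=\varphi(\varepsilon(x))$. $\square$

For an idempotent $e$ we have $\varepsilon(e)=e$ (take $n=1$). For idempotents write $e\le f$ if $e+f=f$. This is a partial order in which $e+f$ is the least upper bound of $e$ and $f$; in particular $e+f\le a$ if and only if $e\le a$ and $f\le a$.

*Example.* In $C_n^{o}$, $\varepsilon(o)=o$ and $\varepsilon(c)=0_T$ for $c\in C_n$. In $L$, $\varepsilon([c,i])=[0_T,i]$.

**Definition (the class $\mathcal P_S$).** $\mathcal P_S$ is the class of monoids $M$ such that

* (P1) for each $x\in M$ there is $n\in S$ with $(n+1)x=x$;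
* (P2) if $\varepsilon(x)=\varepsilon(y)$ and $x+z=y+z$ for some $z$, then $x=y$;
* (P3) for each finite submonoid $F\subseteq M$ there are an $S$-box $A$ and homomorphisms $\psi:F\to A$, $\pi:A\to M$ with $\pi\psi(x)=x$ for all $x\in F$.

By Lemma 1 and the directedness of $S$, finitely many elements of a monoid with (P1) satisfy $(n+1)x=x$ with one common $n\in S$.

*Examples.* Take $S=\mathbb Z_{>0}$. The monoid of natural numbers under addition fails (P1). The monoid $\{o\}\cup C_2\cup\{\infty\}$, that is $C_2^{o}$ with an absorbing element $\infty$ adjoined, satisfies (P1) and fails (P2): $0_T$ and $\frac12$ have the same $\varepsilon$, and both give $\infty$ when $\infty$ is added. The group $\mathbb Z/2\mathbb Z$, viewed as a monoid with its own zero as neutral element, satisfies (P1) and (P2) and fails (P3) for $F=\mathbb Z/2\mathbb Z$: if $x$ is the nonzero element, then $\psi(x)+\psi(x)=\psi(0)$ is neutral, so by (1) in each component $\psi(x)$ is neutral too, and $\pi\psi(x)=0\neq x$.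

**Theorem 2.** Let $S$ be a nonempty set of positive integers that is directed under divisibility. For a commutative monoid $M$ the following are equivalent:

* (i) $M\in\mathcal R_S$;
* (ii) $M\in\mathcal P_S$;
* (iii) $M$ is a retract of some $N\in\mathcal R_S^*$.

In (iii) one may take $|N|\le|M|+\aleph_0$. Moreover $\mathcal R_S^*\subsetneq\mathcal R_S$ for every $S$, so "retract of" cannot be omitted.

The implication (i)$\Rightarrow$(iii) with $S=\mathbb Z_{>0}$ answers the question: every member of $\mathcal R_{\mathrm{ep}}$ is a retract of a member of $\mathcal R_{\mathrm{ep}}^*$, and by (iii)$\Rightarrow$(i) the class $\mathcal R_{\mathrm{ep}}$ is exactly the class of such retracts. There is no assumption on the cardinality of $M$. For $S=\{1\}$ the boxes are the finite Boolean semilattices $\mathbf 2^k$, and the theorem says that the direct limits of finite Boolean semilattices are exactly the retracts of directed unions of finite Boolean semilattices. The sets $S=\{p^k:k\ge0\}$ and $S=\{n\}$ give the statements with restricted orders.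

The proof goes (i)$\Rightarrow$(ii) in Section 5, (ii)$\Rightarrow$(iii) in Sections 6 to 8, and (iii)$\Rightarrow$(i) in Section 9. The reason for passing through $\mathcal P_S$ is that the construction of Section 3, once repaired, puts only the finite subsets of $f(M)$ into boxes, not the finite subsets of the new monoid. It has to be repeated, so we need conditions that the new monoid visibly inherits.

## 5. Direct limits of boxes satisfy (P1), (P2) and (P3)

**Step 1: boxes, and also $U$, satisfy (P1) and (P2).** The purpose is to have these two conditions at each stage of a direct system. In $C_n^{o}$ we have $(n+1)c=c$ for every element $c$. In a product $\prod_jC_{n_j}^{o}$ choose $n\in S$ divisible by all $n_j$; then $(n+1)x=x$ for every $x$ in the product. This is (P1), and it shows that $\varepsilon$ is computed componentwise. An element of $U$ lies in some $C_n^{o}$ with $n\in S$, so $U$ satisfies (P1).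

For (P2) it is enough to look at one factor $C^{o}$, where $C=C_n$ or $C=T$. Let $\varepsilon(x)=\varepsilon(y)$ and $x+z=y+z$. If $\varepsilon(x)=\varepsilon(y)=o$, then $x=y=o$. Otherwise $\varepsilon(x)=\varepsilon(y)=0_T$ and $x,y\in C$. If $z=o$, then $x=y$ trivially; if $z\in C$, then $x=y$ by cancellation in the group $C$.

**Step 2: (P1) and (P2) pass to direct limits.** Let $M$ be the direct limit of $S$-boxes $A_i$ with transition maps $\varphi_{ij}$ and limit maps $\varphi_i$. An equation $(n+1)x'=x'$ in $A_i$ gives $(n+1)\varphi_i(x')=\varphi_i(x')$, so (P1) follows from (D1). For (P2), let $\varepsilon(x)=\varepsilon(y)$ and $x+z=y+z$ in $M$, and lift $x,y,z$ to $x',y',z'$ in one $A_i$. Then $\varphi_i(\varepsilon(x'))=\varepsilon(x)=\varepsilon(y)=\varphi_i(\varepsilon(y'))$ and $\varphi_i(x'+z')=\varphi_i(y'+z')$. By (D2) and directedness there is $j\ge i$ such that $\varphi_{ij}$ makes both pairs equal. So $\varphi_{ij}(x'),\varphi_{ij}(y'),\varphi_{ij}(z')$ satisfy the hypothesis of (P2) in $A_j$. Hence $\varphi_{ij}(x')=\varphi_{ij}(y')$, and $x=y$.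

**Step 3: (P3) holds in direct limits.** This is the computation of Section 2. Let $F\subseteq M$ be a finite submonoid. Choose $i$ and lifts $t_x\in A_i$ of all $x\in F$. The finitely many equations $t_x+t_y=t_{x+y}$ ($x,y\in F$) and $t_0=0$ hold after applying $\varphi_i$, so by (D2) they hold after applying $\varphi_{ij}$ for some $j\ge i$. Put $A=A_j$, $\psi(x)=\varphi_{ij}(t_x)$ and $\pi=\varphi_j$. Then $\psi$ is a homomorphism and $\pi\psi(x)=\varphi_i(t_x)=x$ for $x\in F$.

This proves (i)$\Rightarrow$(ii). $\square$

## 6. Extending homomorphisms from a saturated finite submonoid to $U$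

Recall the *universal (Grothendieck) group* $\gamma:M\to G$ of a commutative monoid $M$: every element of $G$ has the form $\gamma(x)-\gamma(y)$, and $\gamma(x)=\gamma(y)$ if and only if $x+z=y+z$ for some $z\in M$. For $M=C^{o}$ it is $C$ with $\gamma(o)=\gamma(0_C)=0_C$. For $M=L$ it is $C_2$ with $\gamma([c,i])=c$ and $\gamma(0)=0_T$. We also use two textbook facts: a finitely generated torsion abelian group is finite, and, since $\mathbb Q/\mathbb Z$ is divisible, a homomorphism from a subgroup of an abelian group $G$ to $\mathbb Q/\mathbb Z$ extends to $G$.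

**Lemma 3 (extension).** Let $M$ satisfy (P1) and (P2), and let $X\subseteq M$ be finite. There is a finite submonoid $F\supseteq X$ of $M$ such that for every $m\in S$ every homomorphism $\chi:F\to C_m^{o}$ extends to a homomorphism $\chi':M\to U$.

*Proof.*

**Step 1: coordinates on $M$.** We describe each element by its idempotent part and its group part. Let $\gamma:M\to G$ be the universal group. Condition (P2) says precisely that
$$x\mapsto(\varepsilon(x),\gamma(x))\quad\text{is injective on }M.\tag{2}$$
If $(n+1)x=x$, then $n\gamma(x)=0$. An element of $G$ is $\gamma(x)-\gamma(y)$, and $x,y$ have a common $n\in S$, so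
$$\text{every }g\in G\text{ satisfies }ng=0\text{ for some }n\in S.\tag{3}$$
If $e$ is idempotent, then $2\gamma(e)=\gamma(e)$, so $\gamma(e)=0$.

**Step 2: the groups over the idempotents.** We record which group parts occur over a given idempotent $e$. Put $G_e:=\{\gamma(x):x\in M,\ \varepsilon(x)=e\}$. This is a subgroup of $G$. It contains $\gamma(e)=0$. It is closed under sums, because $\varepsilon(x)=\varepsilon(y)=e$ gives $\varepsilon(x+y)=e+e=e$. For negatives, let $\varepsilon(x)=e$ and $(n+1)x=x$, where $n\ge2$ (replace $n$ by $2n$ if needed); then $\gamma((n-1)x)=n\gamma(x)-\gamma(x)=-\gamma(x)$ and $\varepsilon((n-1)x)=(n-1)e=e$. Moreover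
$$e\le f\ \Longrightarrow\ G_e\subseteq G_f,\tag{4}$$
because $\varepsilon(x)=e$ gives $\gamma(x)=\gamma(x)+\gamma(f)=\gamma(x+f)$ and $\varepsilon(x+f)=e+f=f$.

**Step 3: the saturated submonoid $F$.** This step avoids the second obstruction of Section 3. Let $D$ be the submonoid of $M$ generated by the idempotents in $\varepsilon(X)$. It consists of the sums of subsets of $\varepsilon(X)$, including the empty sum $0$; so it is finite and all its elements are idempotent. Let $H$ be the subgroup of $G$ generated by $\gamma(X)$. It is finitely generated and, by (3), torsion; so it is finite. Put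
$$F:=\{x\in M:\varepsilon(x)\in D,\ \gamma(x)\in H\}.$$
Since $\varepsilon$ and $\gamma$ are additive and $\varepsilon(0)=0\in D$, $\gamma(0)=0\in H$, this is a submonoid. It contains $X$. It contains $D$, because $\varepsilon(e)=e$ and $\gamma(e)=0$ for $e\in D$. By (2) it has at most $|D|\cdot|H|$ elements, so it is finite.

From now on let $\chi:F\to C^{o}$ be a homomorphism, where $C=C_m$ and $m\in S$.

**Step 4: a threshold $a$ decides where $\chi$ is $o$.** For $e\in D$ the element $\chi(e)$ is idempotent, so $\chi(e)\in\{o,0_T\}$. Let
$$a:=\sum\{e\in D:\chi(e)=o\}\in D,$$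
so that $\chi(a)=o$. We claim:
$$\text{for }x\in F:\quad \chi(x)=o\iff\varepsilon(x)\le a.\tag{5}$$
Write $\varepsilon(x)=nx\in D$ with $n\ge1$. By (1), $\chi(x)=o$ if and only if $n\chi(x)=o$, that is, $\chi(\varepsilon(x))=o$. If $\chi(\varepsilon(x))=o$, then $\varepsilon(x)$ is one of the summands of $a$, so $\varepsilon(x)\le a$. Conversely, if $\varepsilon(x)\le a$, then
$$o=\chi(a)=\chi(a+\varepsilon(x))=\chi(a)+\chi(\varepsilon(x))=\chi(\varepsilon(x)).$$

**Step 5: a single group homomorphism $\theta$ decides the other values.** We move every element of $F$ up to the top idempotent of $D$. Let $b:=\sum_{e\in D}e$, the largest element of $D$. If $b\le a$, then $\varepsilon(x)\le b\le a$ for all $x\in F$, so $\chi$ is constantly $o$ by (5), and $\chi'\equiv o$ is an extension. So assume $b\not\le a$. Then $\chi(b)\neq o$ by (5), and $\chi(b)=0_T$ since $\chi(b)$ is idempotent.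

For $h\in H\cap G_b$ there is an element $x_h\in M$ with $\varepsilon(x_h)=b$ and $\gamma(x_h)=h$, unique by (2). It lies in $F$ because $b\in D$ and $h\in H$, and $\chi(x_h)\in C$ by (5). Put $\theta(h):=\chi(x_h)$. Since $x_h+x_{h'}$ has idempotent part $b$ and group part $h+h'$, it equals $x_{h+h'}$; so $\theta:H\cap G_b\to C$ is a group homomorphism. It has two properties.

First,
$$\text{if }x\in F\text{ and }\chi(x)\in C,\text{ then }\gamma(x)\in H\cap G_b\text{ and }\chi(x)=\theta(\gamma(x)).\tag{6}$$
Indeed $\chi(x)=\chi(x)+0_T=\chi(x)+\chi(b)=\chi(x+b)$, while $\varepsilon(x+b)=\varepsilon(x)+b=b$ and $\gamma(x+b)=\gamma(x)\in H$, so $x+b=x_{\gamma(x)}$.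

Second,
$$\theta\text{ vanishes on }H\cap G_a.\tag{7}$$
Note that $G_a\subseteq G_b$ by (4), as $a\le b$. Let $h\in H\cap G_a$ and write $h=\gamma(y)$ with $\varepsilon(y)=a$. Because $a\in D$ and $h\in H$, *this $y$ lies in $F$*; this is where saturation is used. So $\chi(y)=o$ by (5). The element $y+b$ has $\varepsilon(y+b)=a+b=b$ and $\gamma(y+b)=h$, so $\theta(h)=\chi(y+b)=\chi(y)+\chi(b)=o+0_T=0_T$.

**Step 6: extend $\theta$ to $G$, keeping it zero on $G_a$.** We define a map on $(H\cap G_b)+G_a$ by $h+g\mapsto\theta(h)$ for $h\in H\cap G_b$, $g\in G_a$. It is well defined: if $h+g=h'+g'$, then $h-h'=g'-g\in H\cap G_a$, so $\theta(h)=\theta(h')$ by (7). It is a homomorphism into $\mathbb Q/\mathbb Z$ that extends $\theta$ and vanishes on $G_a$. As $\mathbb Q/\mathbb Z$ is divisible, it extends to a homomorphism $\theta':G\to\mathbb Q/\mathbb Z$. For $g\in G$ take $n\in S$ with $ng=0$ from (3). Then $n\theta'(g)=0$, so $\theta'(g)\in C_n\subseteq T$. Hence $\theta'(G)\subseteq T$.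

**Step 7: the extension $\chi'$.** We reassemble threshold and group homomorphism on all of $M$:
$$\chi'(x):=\begin{cases}o&\text{if }\varepsilon(x)\le a,\\ \theta'(\gamma(x))&\text{if }\varepsilon(x)\not\le a.\end{cases}$$
This is a homomorphism $M\to U$. First, $\chi'(0)=o$ since $\varepsilon(0)=0\le a$. Let $x,y\in M$, and recall that $\varepsilon(x+y)=\varepsilon(x)+\varepsilon(y)\le a$ if and only if $\varepsilon(x)\le a$ and $\varepsilon(y)\le a$. If both hold, then $\chi'(x+y)=o=o+o$. If neither holds, then $\chi'(x+y)=\theta'(\gamma(x)+\gamma(y))=\chi'(x)+\chi'(y)$. If $\varepsilon(x)\le a$ and $\varepsilon(y)\not\le a$, then $\gamma(x)\in G_{\varepsilon(x)}\subseteq G_a$ by (4), so $\theta'(\gamma(x))=0_T$ and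
$$\chi'(x+y)=\theta'(\gamma(x))+\theta'(\gamma(y))=\theta'(\gamma(y))=o+\chi'(y)=\chi'(x)+\chi'(y).$$
The remaining case is symmetric.

Finally, $\chi'$ extends $\chi$. Let $x\in F$. If $\chi(x)=o$, then $\varepsilon(x)\le a$ by (5), and $\chi'(x)=o$. If $\chi(x)\in C$, then $\varepsilon(x)\not\le a$ by (5), and $\chi'(x)=\theta'(\gamma(x))=\theta(\gamma(x))=\chi(x)$ by (6). $\square$

**Corollary 4.** Let $M\in\mathcal P_S$ and let $X\subseteq M$ be finite. There are $k\ge0$, an $S$-box $A\subseteq U^k$, and homomorphisms $h:M\to U^k$ and $\pi:A\to M$ such that $h(X)\subseteq A$ and $\pi(h(x))=x$ for all $x\in X$.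

*Proof.* Take $F\supseteq X$ from Lemma 3. By (P3) there are $\psi:F\to A$ and $\pi:A\to M$ with $\pi\psi(x)=x$ for $x\in F$, where we may take $A=\prod_{j\le k}C_{n_j}^{o}\subseteq U^k$. By Lemma 3 each component $F\to C_{n_j}^{o}$ of $\psi$ extends to a homomorphism $M\to U$; let $h:M\to U^k$ have these extensions as components. Then $h$ agrees with $\psi$ on $F\supseteq X$. $\square$

## 7. Enlarging $M$ so that its finite subsets fall into boxes

We now carry out the trick of Section 3 with the maps $h:M\to U^k$. Since they are no longer maps into $A$, the coordinates must range over $U^k$.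

**Lemma 5 (one-step enlargement).** Let $M\in\mathcal P_S$. There are $M'\in\mathcal P_S$ with $|M'|\le|M|+\aleph_0$ and homomorphisms $f:M\to M'$, $g:M'\to M$ such that $gf=\mathrm{id}_M$ and, for every finite $X\subseteq M$, the set $f(X)$ is contained in a submonoid of $M'$ that is an $S$-box.

*Proof.*

**Step 1: construction of $M'$, $f$ and $g$.** For each finite $X\subseteq M$ fix $k_X,A_X,h_X,\pi_X$ as in Corollary 4. Let $M'$ be the set of all
$$(x,(u_X)_X)\in M\times\prod_XU^{k_X}\quad\text{such that }u_X=h_X(x)\text{ for all but finitely many }X.$$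
It contains the neutral element, since $h_X(0)$ is neutral. It is closed under addition: outside the union of the two finite exceptional sets the coordinates of a sum are $h_X(x)+h_X(y)=h_X(x+y)$. Put $f(x):=(x,(h_X(x))_X)$ and $g(x,u):=x$. These are homomorphisms and $gf=\mathrm{id}_M$.

An element of $M'$ is determined by $x$, by the finite set of exceptional $X$, and by the coordinates there. There are at most $|M|+\aleph_0$ finite subsets of $M$, hence at most $|M|+\aleph_0$ finite sets of such subsets, and each $U^{k_X}$ is countable. So $|M'|\le|M|+\aleph_0$.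

The finiteness condition has a purpose: in a full product even (P1) can fail. For $S=\mathbb Z_{>0}$ the element $(\frac1n)_{n\ge1}$ of $\prod_{n\ge1}U$ satisfies $(m+1)x=x$ only if every $n$ divides $m$, which no $m\ge1$ does.

**Step 2: $f(X)$ lies in a box.** Fix a finite $X\subseteq M$. For $y\in A_X$ let $\iota(y)$ be the point with $M$-coordinate $\pi_X(y)$, $X$-coordinate $y$, and $Y$-coordinate $h_Y(\pi_X(y))$ for every $Y\neq X$. The only possible exceptional index is $X$, so $\iota(y)\in M'$. Each coordinate is a homomorphism in $y$, so $\iota:A_X\to M'$ is a homomorphism. It is injective, since $y$ is the $X$-coordinate of $\iota(y)$. So $\iota(A_X)$ is a submonoid of $M'$ that is an $S$-box. For $x\in X$ we have $h_X(x)\in A_X$ and $\pi_X(h_X(x))=x$. Thus $\iota(h_X(x))$ has $M$-coordinate $x$, $X$-coordinate $h_X(x)$, and $Y$-coordinate $h_Y(x)$ for $Y\ne X$; that is, $\iota(h_X(x))=f(x)$. Hence $f(X)\subseteq\iota(A_X)$.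

**Step 3: reduction of $M'\in\mathcal P_S$ to $M\times U^k\in\mathcal P_S$.** For a finite set $\Sigma$ of finite subsets of $M$ let
$$M'_\Sigma:=\{(x,u)\in M':u_X=h_X(x)\text{ for all }X\notin\Sigma\}.$$
Keeping only $x$ and the coordinates $u_X$, $X\in\Sigma$, gives an isomorphism $M'_\Sigma\cong M\times U^k$ with $k=\sum_{X\in\Sigma}k_X$. The submonoids $M'_\Sigma$ cover $M'$, and $M'_\Sigma,M'_{\Sigma'}\subseteq M'_{\Sigma\cup\Sigma'}$. So $M'$ is the directed union of the $M'_\Sigma$. The conditions pass to directed unions. (P1) concerns one element and (P2) three elements, all lying in one $M'_\Sigma$, where $\varepsilon$ has the same value as in $M'$. In (P3) the finite submonoid $F$ lies in one $M'_\Sigma$, and we compose $\pi$ with the inclusion $M'_\Sigma\subseteq M'$. So it remains to show $M\times U^k\in\mathcal P_S$.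

**Step 4: $M\times U^k\in\mathcal P_S$.** Both $M$ and $U$ satisfy (P1) and (P2), the latter by Section 5, Step 1. With a common $n\in S$ for the finitely many coordinates of an element, (P1) holds in the product and $\varepsilon$ is computed componentwise; so (P2) holds as well. For (P3), let $F\subseteq M\times U^k$ be a finite submonoid and let $F_1\subseteq M$ be its projection, a finite submonoid of $M$. The projection of $F$ to $U^k$ is finite, so, $S$ being directed, it lies in $(C_n^{o})^k$ for some $n\in S$. Take $\psi_1:F_1\to A$ and $\pi_1:A\to M$ from (P3) for $M$. The composite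
$$F\subseteq F_1\times(C_n^{o})^k\xrightarrow{\ \psi_1\times\mathrm{id}\ }A\times(C_n^{o})^k\xrightarrow{\ \pi_1\times\mathrm{incl}\ }M\times U^k$$
is the inclusion of $F$, and $A\times(C_n^{o})^k$ is an $S$-box. $\square$

## 8. Iterating $\omega$ times: from $\mathcal P_S$ to a retract of a directed union

Lemma 5 puts the finite subsets of $M$ into boxes of $M'$, but it says nothing about the other finite subsets of $M'$. Those are taken care of in $(M')'$, and so on. Let $M\in\mathcal P_S$.

**Step 1: the chain.** Put $M_0:=M$ and $M_{n+1}:=(M_n)'$, with maps $f_n:M_n\to M_{n+1}$ and $g_n:M_{n+1}\to M_n$ such that $g_nf_n=\mathrm{id}$; this is possible because Lemma 5 keeps us in $\mathcal P_S$. Each $f_n$ is injective, so we identify $M_n$ with its image in $M_{n+1}$. Then $g_n$ restricts to the identity on $M_n$. Let $N:=\bigcup_nM_n$. By induction $|M_n|\le|M|+\aleph_0$, hence $|N|\le|M|+\aleph_0$.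

**Step 2: $N\in\mathcal R_S^*$.** Let $\mathfrak B$ be the set of all submonoids of $N$ that are $S$-boxes. A finite subset of $N$ lies in some $M_n$, so by Lemma 5 it lies in a box contained in $M_{n+1}$, which is a member of $\mathfrak B$. Thus $\mathfrak B$ covers $N$. If $B_1,B_2\in\mathfrak B$, then $B_1\cup B_2$ is finite, because boxes are finite, so it lies in a member of $\mathfrak B$. Hence $N$ is the directed union of $\mathfrak B$.

**Step 3: the retraction.** Put $p_0:=\mathrm{id}_M$ and $p_n:=g_0g_1\cdots g_{n-1}:M_n\to M$. On $M_n$ we have $p_{n+1}=p_ng_n=p_n$, since $g_n$ is the identity there. So the $p_n$ together define a homomorphism $g:N\to M$ with $g|_{M_0}=\mathrm{id}_M$. With $f:M=M_0\to N$ the inclusion, $gf=\mathrm{id}_M$.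

So $M$ is a retract of $N\in\mathcal R_S^*$ with $|N|\le|M|+\aleph_0$. This proves (ii)$\Rightarrow$(iii). Together with Section 5, for $S=\mathbb Z_{>0}$: every member of $\mathcal R_{\mathrm{ep}}$ is a retract of some member of $\mathcal R_{\mathrm{ep}}^*$. $\square$

## 9. Retracts of directed unions are direct limits of boxes

For (iii)$\Rightarrow$(i) we generalize the example $\mathbf 2^2\xrightarrow{e}\mathbf 2^2\xrightarrow{e}\cdots$ of Section 1. Let $N$ be the directed union of a directed family $\mathfrak B$ of $S$-boxes, let $f:M\to N$ and $g:N\to M$ satisfy $gf=\mathrm{id}_M$, and put $e:=fg:N\to N$. Then $e^2=f(gf)g=e$ and $ge=(gf)g=g$.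

**Step 1: the index set.** The map $e$ need not send a box $B\in\mathfrak B$ into itself, so we let it go into a larger one. Let $I:=\mathbb N\times\mathfrak B$ with
$$(n,B)<(n',B')\iff n<n'\text{ and }e(B)\subseteq B'.$$
This relation is irreflexive. It is transitive: if $e(B)\subseteq B'$ and $e(B')\subseteq B''$, then $e(B)=e(e(B))\subseteq e(B')\subseteq B''$. So with equality added it is a partial order. It is directed: given $(n_1,B_1)$ and $(n_2,B_2)$, the set $e(B_1)\cup e(B_2)$ is finite, so it lies in some $B\in\mathfrak B$; then $(n,B)$ with $n>n_1,n_2$ is above both.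

**Step 2: the direct system.** To $(n,B)$ assign the box $B$. For $(n,B)<(n',B')$ let the transition map be $e|_B:B\to B'$, and let it be the identity for equal indices. Two successive transition maps compose to $e^2=e$ on $B$, which is the transition map required.

**Step 3: the limit is $M$.** The maps $g|_B:B\to M$ are compatible with the transition maps, because $ge=g$. They satisfy (D1): $g$ is onto, since $gf=\mathrm{id}_M$, and $N=\bigcup\mathfrak B$. They satisfy (D2): let $b,b'\in B$ with $g(b)=g(b')$. Then $e(b)=f(g(b))=f(g(b'))=e(b')$. Choose $B'\in\mathfrak B$ containing the finite set $e(B)$; then $(n,B)<(n+1,B')$, and the transition map $e|_B$ between these indices identifies $b$ and $b'$. Hence $M$ is the direct limit of this system of $S$-boxes, that is, $M\in\mathcal R_S$. $\square$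

The conditions (i), (ii), (iii) are now equivalent. If any of them holds, then (ii) holds, and Section 8 provides an $N$ in (iii) with $|N|\le|M|+\aleph_0$.

## 10. The three-element chain separates $\mathcal R_S^*$ from $\mathcal R_S$

It remains to prove $\mathcal R_S^*\subsetneq\mathcal R_S$ for *every* $S$; in Sections 1 and 2 we treated $S=\mathbb Z_{>0}$. Let $M=\{0<1<2\}$ under join and pick any $n\in S$.

**Step 1: $M\in\mathcal R_S$.** By the retract example in Section 1, $M$ is a retract of $\mathbf 2^2$, and $\mathbf 2\cong\{o,0_T\}$ is a retract of $C_n^{o}$ through $\varepsilon$. So $\mathbf 2^2$ is a retract of $(C_n^{o})^2$, and composing the maps, $M$ is a retract of the $S$-box $(C_n^{o})^2$. A box is the directed union of the family consisting of itself alone, so $M\in\mathcal R_S$ by Section 9.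

**Step 2: $M\notin\mathcal R_S^*$.** A finite monoid that is the directed union of $S$-boxes equals one of them, since by directedness one member of the family contains the finitely many elements. So $M\in\mathcal R_S^*$ would make $M$ an $S$-box $\prod_jC_{n_j}^{o}$ with $\prod_j(n_j+1)=3$ and all $n_j\ge1$. Every factor $n_j+1$ is at least $2$, so there is exactly one factor, $n_1=2$, and $M\cong C_2^{o}$. But $C_2^{o}$ is not a semilattice, as $\frac12+\frac12=0_T\neq\frac12$, while $M$ is one. This contradiction completes the proof of Theorem 2. $\blacksquare$
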